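\title{The associative hull of the Fibonacci restricted Lie algebra is not nil}


\begin{abstract}
Let $\mathbf L$ be the Fibonacci restricted Lie algebra over a field $K$ of characteristic $2$. It is generated by two derivations of a truncated polynomial ring in infinitely many variables. Let $\mathbf A$ be the associative algebra without unit generated by the same two derivations. It is known that every element of $\mathbf L$ is nilpotent and that $\mathbf A$ is a direct sum of two locally nilpotent subalgebras. We prove that $\mathbf A$ is nevertheless not a nil-algebra. Moreover, the Jacobson radical of $\mathbf A$ is a square-zero ideal $N$, the quotient $B=\mathbf A/N$ is prime and just infinite, and $\mathbf A$ contains an element transcendental over $K$. The proof uses the self-similarity of $B$ to relate the invertibility of certain matrices over $B$ to the orbits of the map $(U,V)\mapsto([U,V],[U,V^2])$ on pairs of matrices over $K$. A periodic orbit in $M_3(\mathbb F_4)$ then produces a non-nilpotent element.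
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $K$ is a field of characteristic $2$; nothing else is assumed about it. Let
\[
R=K[t_i\mid i\ge 0]/(t_i^2\mid i\ge 0)
\]
be the truncated polynomial ring; the squarefree monomials form a basis of $R$. The partial derivatives $\partial_i=\partial/\partial t_i$ are derivations of $R$, because $\partial_i(t_i^2)=2t_i=0$, and $\partial_i^2=0$. For $i\ge1$ put
\[
v_i=\partial_i+t_{i-1}\bigl(\partial_{i+1}+t_i(\partial_{i+2}+t_{i+1}(\partial_{i+3}+\cdots))\bigr),
\qquad\text{so that}\qquad v_i=\partial_i+t_{i-1}v_{i+1}.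
\]
Only finitely many terms act nontrivially on a given element of $R$, so each $v_i$ is a derivation. In characteristic $2$ the space $\operatorname{Der}R$ is closed under the commutator $[x,y]=xy+yx$ and under squaring $x\mapsto x^{[2]}=x^2$; these operations make it a restricted Lie algebra. The \emph{Fibonacci restricted Lie algebra} $\mathbf L\subset\operatorname{Der}R$ is the smallest subspace that contains $v_1,v_2$ and is closed under both operations. Its \emph{associative hull} $\mathbf A\subset\operatorname{End}R$ is the associative subalgebra without unit generated by $v_1,v_2$. An associative algebra is \emph{nil} if each of its elements is nilpotent. The following question comes from~\cite{CP}.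

\begin{quote}
\emph{Is $\mathbf A$ a nil-algebra?}
\end{quote}

The first computations suggest that it is. The operator $\partial_1$ commutes with $\partial_2$ and $v_3$, and $\partial_1t_1+t_1\partial_1=1$, so $[\partial_1,v_2]=[\partial_1,\partial_2+t_1v_3]=v_3$. Since $\partial_1$ and $v_2$ commute with multiplication by $t_0$,
\begin{equation}\label{eq:square}
v_1^2=\partial_1^2+t_0[\partial_1,v_2]+t_0^2v_2^2=t_0v_3,\qquad v_1^4=t_0^2v_3^2=0.
\end{equation}
The same computation with all indices raised by one gives $v_2^4=0$. Much more is known. The $p$-mapping of $\mathbf L$ is nil: each $x\in\mathbf L$ satisfies $x^{[2^n]}=0$ for some $n$, so each element of $\mathbf L$ is a nilpotent element of $\mathbf A$. Furthermore, $\mathbf L$, $\mathbf A$ and the augmentation ideal $\mathbf u=\omega u(\mathbf L)$ of the restricted enveloping algebra are direct sums of two locally nilpotent subalgebras,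
\[
\mathbf L=\mathbf L_+\oplus\mathbf L_-,\qquad \mathbf A=\mathbf A_+\oplus\mathbf A_-,\qquad \mathbf u=\mathbf u_+\oplus\mathbf u_-,
\]
where \emph{locally nilpotent} means that every finitely generated subalgebra is nilpotent. So every element of $\mathbf A$ is a sum of two nilpotent elements. We do not use these known facts in the proofs. Finally, for every $x\in\mathbf A$ and $f\in R$ some power of $x$ kills $f$ (Remark~\ref{rem:local}). The question is whether the exponent can be chosen independently of $f$.

\begin{theorem}\label{thm:main}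
The algebra $\mathbf A$ is not nil.
\end{theorem}

Together with the decomposition above, this shows that $\mathbf A$ is a sum of two locally nilpotent subalgebras and is not nil.

For an associative algebra $S$, let $S^m$ be the span of the products of $m$ elements of $S$, and let $J(S)$ be the Jacobson radical (recalled in Section~\ref{sec:ideals}). Ideals are two-sided unless stated otherwise, and $S$ is \emph{prime} if the product of two nonzero ideals is nonzero. An element $x\in\mathbf A$ is \emph{transcendental} over $K$ if the operator $f(x)$ is nonzero for every nonzero polynomial $f$ over $K$.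

\begin{theorem}\label{thm:structure}
Let $N=\{x\in\mathbf A: xR\subseteq t_0R\}$ and $B=\mathbf A/N$.
\begin{enumerate}
\item $N\ne0$ and $N^2=0$.
\item Every nonzero ideal of $B$ contains some power $B^m\ne0$. Hence $B$ is prime and just infinite: it is infinite-dimensional, and each proper quotient is nilpotent and finite-dimensional.
\item $J(B)=0$, so $J(\mathbf A)=N$. Thus every nil one-sided ideal of $\mathbf A$ lies in the square-zero ideal $N$.
\item $\mathbf A$ contains an element transcendental over $K$.
\item $\mathbf u=\omega u(\mathbf L)$ is neither nil nor Jacobson radical.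
\end{enumerate}
\end{theorem}

Part (2) shows where the difficulty lies. A finite-dimensional representation of $B$ has a nonzero kernel, so its image is nilpotent and cannot detect a non-nilpotent element. We use instead that $B$ is self-similar: after adjoining a unit, $B$ embeds in the $2\times2$ matrices over itself (Section~\ref{sec:B}), and the embedding contracts a natural weight by the golden ratio (Section~\ref{sec:weights}). If $y$ is nilpotent, then $1+y$ is invertible. We find a family of matrices $1+y$ such that the inverse of one member yields, through the embedding, the inverse of another member, of contracted weight (Section~\ref{sec:renorm}). Along a periodic orbit the weight would become smaller than it can be (Section~\ref{sec:orbit}). Matrix coefficients are needed to have such an orbit, and Section~\ref{sec:branch} shows that a bad matrix over $B$ yields a bad element of $B$. Section~\ref{sec:model} runs the argument in a polynomial ring.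

\section{A model: $1+z$ in a polynomial ring}\label{sec:model}

We need two facts about block matrices.

\begin{lemma}\label{lem:block}
Let $\Lambda$ be a ring with unit.
\begin{enumerate}
\item[(a)] Let $M=\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix}\in M_2(\Lambda)$ be invertible and let $\alpha$ be invertible in $\Lambda$. Then the Schur complement $s=\delta-\gamma\alpha^{-1}\beta$ is invertible, and $s^{-1}$ is the $(2,2)$ entry of $M^{-1}$.
\item[(b)] Let $\xi$ be a $2\times1$ and $\eta$ a $1\times2$ matrix over $\Lambda$. If $1+\xi\eta$ is invertible in $M_2(\Lambda)$, then $1+\eta\xi$ is invertible in $\Lambda$, with inverse $1-\eta(1+\xi\eta)^{-1}\xi$.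
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the factorization
\[
M=\begin{pmatrix}1&0\\ \gamma\alpha^{-1}&1\end{pmatrix}\begin{pmatrix}\alpha&0\\0&s\end{pmatrix}\begin{pmatrix}1&\alpha^{-1}\beta\\0&1\end{pmatrix}
\]
the outer factors are invertible, so the middle one is invertible, and hence so is $s$. In
\[
M^{-1}=\begin{pmatrix}1&-\alpha^{-1}\beta\\0&1\end{pmatrix}\begin{pmatrix}\alpha^{-1}&0\\0&s^{-1}\end{pmatrix}\begin{pmatrix}1&0\\-\gamma\alpha^{-1}&1\end{pmatrix}
\]
the $(2,2)$ entry is $s^{-1}$.

(b) Since $(1+\eta\xi)\eta=\eta(1+\xi\eta)$, we get $(1+\eta\xi)\bigl(1-\eta(1+\xi\eta)^{-1}\xi\bigr)=1+\eta\xi-\eta\xi=1$. The product in the other order is $1$ because $\xi(1+\eta\xi)=(1+\xi\eta)\xi$.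
\end{proof}

From now on all rings have characteristic $2$ and we write plus signs only.

\begin{example}\label{ex:model}
We prove that $1+z$ is not invertible in $K[z]$ without looking at leading coefficients, a tool that is not available in an algebra full of nilpotent elements. The ring $K[z]$ is free over $K[z^2]$ with basis $1,z$. Write multiplication operators in this basis and rename $z^2$ as $z$. This gives a unital homomorphism
\[
\psi:K[z]\to M_2(K[z]),\qquad \psi(z)=\begin{pmatrix}0&z\\1&0\end{pmatrix}.
\]
Here $\psi(z^{2j})=z^jI_2$ and $\psi(z^{2j+1})=z^j\psi(z)$, so the diagonal entries of $\psi(f)$ have degree at most $\frac12\deg f$. Suppose that $f=(1+z)^{-1}$ exists, of degree $d$.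

\emph{Contraction.} The matrix $\psi(1+z)=\begin{pmatrix}1&z\\1&1\end{pmatrix}$ has inverse $\psi(f)$, and its Schur complement is again $1+z$. By Lemma~\ref{lem:block}(a), $f$ is the $(2,2)$ entry of $\psi(f)$. Hence $d\le d/2$, that is, $d=0$.

\emph{Lower bound.} From $f=1+zf$ we get $f=1+z+z^2f$, so the component of degree $1$ of $f$ is $z\neq0$ and $d\ge1$. This is a contradiction.
\end{example}

The proof of Theorem~\ref{thm:main} has the same two halves. The differences are that $1+z$ is replaced by a family of matrices, which returns to itself only after two applications of $\psi$, and that the contraction holds up to an additive constant, which the lower bound has to beat.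

\section{The self-similar quotient}\label{sec:B}

The generator $v_1=\partial_1+t_0v_2$ becomes the single derivative $\partial_1$ once $t_0$ is set to zero, and nothing relevant to nilpotency is lost in this way. Let $R'=K[t_i\mid i\ge1]/(t_i^2)\cong R/t_0R$ and consider the operators on $R'$
\[
a=\partial_1,\qquad b=v_2=\sum_{j\ge2}t_1\cdots t_{j-2}\,\partial_j .
\]

\begin{lemma}\label{lem:N}
The set $N$ of Theorem~\ref{thm:structure} is an ideal of $\mathbf A$ with $N\ne0$ and $N^2=0$, and $B=\mathbf A/N$ is isomorphic to the algebra without unit generated by $a,b$ in $\operatorname{End}R'$.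
\end{lemma}

\begin{proof}
The derivations $v_1,v_2$ kill $t_0$, so every element of $\mathbf A$ commutes with multiplication by $t_0$. Hence $\mathbf A$ acts on $R/t_0R\cong R'$. The kernel of this action is $N$, and $v_1,v_2$ act as $a,b$. If $x,x'\in N$, then $xx'R\subseteq x(t_0R)=t_0\,xR\subseteq t_0^2R=0$. By~\eqref{eq:square}, $v_1^2=t_0v_3$ lies in $N$, and it is nonzero because it sends $t_3$ to $t_0$.
\end{proof}

This proves Theorem~\ref{thm:structure}(1). We identify $B$ with the algebra generated by $a,b$, and put $\widehat B=K\cdot1+B\subseteq\operatorname{End}R'$. A preimage in $\mathbf A$ of a non-nilpotent element of $B$ is not nilpotent, so it suffices to show that $B$ is not nil.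

\subsection*{The matrix recursion}
Let $R''=K[t_i\mid i\ge2]/(t_i^2)$, so that $R'=R''\oplus t_1R''$. Write $f=f_0+t_1f_1$ as the column $(f_0,f_1)^T$; then $\operatorname{End}R'=M_2(\operatorname{End}R'')$. We have
\[
a(f_0+t_1f_1)=f_1,\qquad b(f_0+t_1f_1)=(\partial_2+t_1v_3)(f_0+t_1f_1)=\partial_2f_0+t_1(v_3f_0+\partial_2f_1).
\]
Now identify $R''$ with $R'$ by the shift $t_{i+1}\mapsto t_i$. Under the shift $\partial_2$ becomes $a$ and $v_3$ becomes $b$. We obtain an isomorphism $\operatorname{End}R'\to M_2(\operatorname{End}R')$ that sends $a$ and $b$ to matrices over $\widehat B$. Its restriction is an injective unital homomorphism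
\begin{equation}\label{eq:psi}
\psi:\widehat B\to M_2(\widehat B),\qquad \psi(a)=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad \psi(b)=\begin{pmatrix}a&0\\b&a\end{pmatrix}.
\end{equation}

We identify $M_n(\widehat B)$ with $M_n(K)\otimes\widehat B$ and write $Pw$ for $P\otimes w$. Thus $(Pw)(P'w')=(PP')(ww')$, and $Pw\ne0$ when $P\neq0$ and $w\neq0$. The matrix units are $E_{ij}$. Put $c=ab+ba$.

\begin{lemma}\label{lem:identities}
We have $a^2=b^4=0$,
\[
\psi(ba)=\begin{pmatrix}0&a\\0&b\end{pmatrix},\qquad \psi(c)=\begin{pmatrix}b&0\\0&b\end{pmatrix},\qquad \psi(aba)=E_{12}b,\qquad \psi(b^2)=E_{21}c,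
\]
and $(ba)^4\ne0$, $(ba)^5=0$.
\end{lemma}

\begin{proof}
We know that $a^2=\partial_1^2=0$. Multiplying the matrices~\eqref{eq:psi} gives the stated $\psi(ba)$ and $\psi(ab)=\begin{pmatrix}b&a\\0&0\end{pmatrix}$. In their sum $\psi(c)$ the $(1,2)$ entry is $2a=0$. Next, $\psi(aba)=\psi(ab)E_{12}=E_{12}b$, and
\[
\psi(b^2)=\begin{pmatrix}a^2&0\\ba+ab&a^2\end{pmatrix}=E_{21}c .
\]
So $\psi(b^4)=E_{21}^2c^2=0$, and $b^4=0$ since $\psi$ is injective. By induction
\[
\psi\bigl((ba)^m\bigr)=\begin{pmatrix}0&ab^{m-1}\\0&b^m\end{pmatrix},
\]
so $(ba)^5=0$, and $(ba)^4\ne0$ as soon as $ab^3\neq0$. Now $\psi(b^3)=\psi(b)E_{21}c=E_{21}ac$, hence $\psi(ab^3)=E_{11}ac=E_{11}aba$. Finally $aba\ne0$, because $\psi(aba)=E_{12}b$ and $b(t_2)=1$.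
\end{proof}

We extend $\psi$ to matrices: for $P\in M_n(K)$ and $w\in\widehat B$, let $\psi(Pw)\in M_2(M_n(\widehat B))$ be the block matrix with blocks $P\,\psi(w)_{ij}$. This is the map $\mathrm{id}\otimes\psi$, an injective unital homomorphism $M_n(\widehat B)\to M_2(M_n(\widehat B))=M_{2n}(\widehat B)$. The entries of $\psi(z)$ are the entries of the matrices $\psi(e)$, where $e$ runs over the entries of $z$. Put $\psi_0=\mathrm{id}$ and $\psi_{k+1}=\psi\circ\psi_k$; then $\psi_k:\widehat B\to M_{2^k}(\widehat B)$ is an injective unital homomorphism.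

\section{Weights}\label{sec:weights}

We look for an analogue of the degree in Example~\ref{ex:model}. Give $t_j$ a real weight $-\tau_j$, so that $\partial_j$ has weight $\tau_j$. The consecutive summands $t_1\cdots t_{j-2}\partial_j$ and $t_1\cdots t_{j-1}\partial_{j+1}$ of $b$ have the same weight exactly when $\tau_{j+1}=\tau_j+\tau_{j-1}$. The shift rescales weights when $\tau_{j+1}=\lambda\tau_j$. Both requirements hold for
\[
\tau_j=\lambda^{j-1},\qquad \lambda=\frac{1+\sqrt5}2,\qquad \lambda^2=\lambda+1,\qquad \frac1\lambda=\lambda-1,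
\]
and we fix this choice. Then $R'=\bigoplus_pR'_p$, where $R'_p$ is spanned by the monomials of weight $p$. An operator is \emph{homogeneous of weight $q$} if it maps each $R'_p$ into $R'_{p+q}$. A finite sum of homogeneous operators of distinct weights vanishes only if each summand does, as one sees by applying it to a monomial.

The operators $a$ and $b$ are homogeneous of weights $1$ and $\lambda$. A word with $i$ letters $a$ and $j$ letters $b$ has weight $i+j\lambda$, and this number determines the \emph{bidegree} $(i,j)$ because $\lambda$ is irrational. Therefore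
\[
\widehat B=\bigoplus_{i,j\ge0}B_{(i,j)},\qquad B_{(0,0)}=K,\qquad B=\bigoplus_{(i,j)\ne(0,0)}B_{(i,j)},
\]
where $B_{(i,j)}$ is spanned by the words of bidegree $(i,j)$ and is the homogeneous component of weight $i+j\lambda$. The power $B^m$ is spanned by the words of length at least $m$, so it is the sum of the $B_{(i,j)}$ with $i+j\ge m$. Since $i+j\le i+j\lambda\le\lambda(i+j)$, weight and length are comparable:
\begin{equation}\label{eq:length}
\begin{array}{l}
\text{all components of an element of $B^m$ have weight at least $m$;}\\[2pt]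
\text{a component of $\widehat B$ of weight greater than $(m-1)\lambda$ lies in $B^m$.}
\end{array}
\end{equation}
For a matrix $z$ over $\widehat B$, of any shape, let $d(z)$ be the largest weight of a nonzero homogeneous component of an entry of $z$, with $d(0)=-\infty$. Then $d(z+z')\le\max\{d(z),d(z')\}$ and $d(zz')\le d(z)+d(z')$.

\begin{lemma}\label{lem:weight}
If $w\in\widehat B$ is homogeneous of weight $q$, then the $(i,j)$ entry of $\psi(w)$ is zero or homogeneous of weight $(q+i-j)/\lambda$. Consequently, for $z\in M_n(\widehat B)$ the blocks of $\psi(z)$ satisfy $d(\psi(z)_{ij})\le(d(z)+i-j)/\lambda$, and $d(\psi(z))\le(d(z)+1)/\lambda$.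
\end{lemma}

\begin{proof}
It suffices to treat words. For the empty word, $\psi(1)=I_2$ has diagonal entries of weight $0$. For $w=a$ the only nonzero entry is $1$, in position $(1,2)$, of weight $0=(1-1)/\lambda$. For $w=b$ the diagonal entries have weight $1=\lambda/\lambda$ and the $(2,1)$ entry has weight $\lambda=(\lambda+1)/\lambda$. If the claim holds for $w,w'$ of weights $q,q'$, then each summand of $\psi(ww')_{ik}=\sum_j\psi(w)_{ij}\psi(w')_{jk}$ has weight $(q+i-j)/\lambda+(q'+j-k)/\lambda=(q+q'+i-k)/\lambda$.
\end{proof}

\begin{remark}\label{rem:local}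
Give $t_0$ the weight $-1/\lambda$. Then $t_0v_2$ has weight $\lambda-1/\lambda=1$, so $v_1$ and $v_2$ are homogeneous operators on $R$ of weights $1$ and $\lambda$. All monomials of $R$ have weight at most $0$, so a monomial of weight $-p$ is killed by $\mathbf A^m$ for $m>p$. The same holds for $B$ acting on $R'$. Thus $1+\beta$ is an invertible operator on $R'$ for every $\beta\in B$, with inverse $\sum_m\beta^m$. What we shall disprove is that this inverse always belongs to $\widehat B$, where elements have finitely many components.
\end{remark}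

\section{From matrices over $B$ to elements of $B$}\label{sec:branch}

The image of $\psi_k$ is far from all of $M_{2^k}(\widehat B)$: by Lemma~\ref{lem:weight} it does not even contain $E_{11}$ for $k=1$, since a preimage could be taken of weight $0$, hence scalar. But it contains every matrix whose entries are deep enough in $B$. The starting point is the identity $\psi(b^2)=E_{21}c$, a matrix with a single nonzero entry.

\begin{lemma}\label{lem:branch}
$M_{2^k}(B^5)\subseteq\psi_k(B^5)$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Let $T$ be the subspace of all $w\in B$ such that $E_{ij}w\in\psi(B)$ for all $i,j\in\{1,2\}$.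

\emph{The element $c$ lies in $T$.} Since $\psi(a)=E_{12}$, the elements $b^2$, $ab^2$, $b^2a$, $ab^2a$ are mapped to $E_{21}c$, $E_{11}c$, $E_{22}c$, $E_{12}c$.

\emph{$T$ is an ideal of $B$.} Let $w\in T$. Multiplying $E_{ij}w$ on either side by $\psi(c)=I_2b$ shows that $bw,wb\in T$. To multiply $w$ by $a$, use $\psi(b)=I_2a+E_{21}b$:
\begin{align*}
\psi(b)\,(E_{2j}w)&=E_{2j}aw, & \psi(b)\,(E_{1j}w)&=E_{1j}aw+E_{2j}bw,\\
(E_{i1}w)\,\psi(b)&=E_{i1}wa, & (E_{i2}w)\,\psi(b)&=E_{i2}wa+E_{i1}wb.
\end{align*}
The left-hand sides lie in $\psi(B)$, and so do $E_{2j}bw$ and $E_{i1}wb$. Hence $aw,wa\in T$.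

\emph{$B^5\subseteq T$.} Modulo the ideal generated by $c$, the generators $a,b$ commute, so a word of length $5$ becomes $a^ib^j$ with $i+j=5$. Then $i\ge2$ or $j\ge4$, and the word vanishes. So $B^5$ lies in the ideal generated by $c$, which lies in $T$.

\emph{The case $k=1$.} So far $M_2(B^5)\subseteq\psi(B)$. To iterate we need the preimages to lie in $B^5$ again, and the weights give this. Let $w\in B^5$ be homogeneous of weight $p\ge5$, and let $E_{ij}w=\psi(u)$ with $u=\sum_qu_q$, where $u_q$ has weight $q$. In each position, the entries of the matrices $\psi(u_q)$ have distinct weights by Lemma~\ref{lem:weight}. Comparing components, $\psi(u_q)=0$, and so $u_q=0$, unless $(q+i-j)/\lambda=p$. Thus $u$ is homogeneous of weight $q=\lambda p-(i-j)\ge5\lambda-1>4\lambda$, and $u\in B^5$ by~\eqref{eq:length}.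

\emph{Induction.} The case $k=0$ is trivial. The space $M_2(M_{2^k}(B^5))$ is spanned by block matrices with one nonzero block $Pw$, in position $(i,j)$, where $P\in M_{2^k}(K)$ and $w\in B^5$. Such a matrix equals $\psi(Pu)$, where $u\in B^5$ and $\psi(u)=E_{ij}w$. By induction $Pu\in\psi_k(B^5)$, so $\psi(Pu)\in\psi_{k+1}(B^5)$.
\end{proof}

\begin{corollary}\label{cor:matrix}
Let $y\in M_n(B)$ be such that $1+y$ is not invertible in $M_n(\widehat B)$. Then there is $\beta\in B$ such that $1+\beta$ is not invertible in $\widehat B$. In particular $\beta$ is not nilpotent.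
\end{corollary}

\begin{proof}
Choose $k$ with $n\le2^k$. The entries of $y^5$ lie in $B^5$, so by Lemma~\ref{lem:branch} there is $\beta\in B$ with $\psi_k(\beta)=\operatorname{diag}(y^5,0)$. Suppose that $1+\beta$ is invertible in $\widehat B$. Then $\psi_k(1+\beta)=\operatorname{diag}(1+y^5,I)$ is invertible in $M_{2^k}(\widehat B)$, and the upper left $n\times n$ block of its inverse is an inverse of $1+y^5$. With $g=1+y+y^2+y^3+y^4$ we have $1+y^5=(1+y)g=g(1+y)$, so $1+y$ has a right and a left inverse, a contradiction. If $\beta$ were nilpotent, the finite sum $\sum_m\beta^m$ would be an inverse of $1+\beta$.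
\end{proof}

\section{Renormalization}\label{sec:renorm}

By Corollary~\ref{cor:matrix} we may allow matrix coefficients. The simplest candidates are the linear expressions $1+Pa+Ub$ with $P,U\in M_n(K)$. The term $Pa$ can be removed, because
\begin{equation}\label{eq:inv}
(1+Pa)^2=1+2Pa+P^2a^2=1
\end{equation}
and so $(1+Pa+Ub)(1+Pa)=1+Ub+UP\,ba$. This leads to the family
\[
x(U,V)=1+Ub+Vba\in M_n(\widehat B),\qquad U,V\in M_n(K).
\]
Each of $Ub$ and $Vba$ is nilpotent by Lemma~\ref{lem:identities}; the question concerns their sum. The family reproduces itself after two applications of $\psi$, and the coefficients change by the map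
\[
F(U,V)=\bigl([U,V],[U,V^2]\bigr),\qquad [P,Q]=PQ+QP .
\]

\begin{lemma}[Contraction]\label{lem:contract}
Let $x(U,V)$ be invertible in $M_n(\widehat B)$ and $d=d(x(U,V)^{-1})$. Then $x(F(U,V))$ is invertible in $M_n(\widehat B)$ and $d\bigl(x(F(U,V))^{-1}\bigr)\le d/\lambda^2+3\lambda$.
\end{lemma}

\begin{proof}
Put $x=x(U,V)$ and $\Lambda=M_n(\widehat B)$. Taking the component of weight $0$ is a ring homomorphism $\Lambda\to M_n(K)$ that sends $x$ to $1$. So $x^{-1}$ has component $1$ in weight $0$, and $d\ge0$.

\emph{Step 1: first application of $\psi$.} By~\eqref{eq:psi} and Lemma~\ref{lem:identities},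
\[
\psi(x)=\begin{pmatrix}1+Ua&Va\\Ub&1+Ua+Vb\end{pmatrix}\in M_2(\Lambda),
\]
with inverse $\psi(x^{-1})$. The size has doubled, but the upper left block is its own inverse by~\eqref{eq:inv}, so Lemma~\ref{lem:block}(a) brings us back to $\Lambda$. Since $Ub(1+Ua)Va=UV\,ba+U^2V\,ba^2=UV\,ba$, the Schur complement is
\[
s=1+Ua+Vb+UV\,ba .
\]
It is invertible, $s^{-1}=\psi(x^{-1})_{22}$, and $d(s^{-1})\le d/\lambda$ by Lemma~\ref{lem:weight}.

\emph{Step 2: removing $Ua$.} The term $Ua$ would contribute a constant off-diagonal block to $\psi(s)$. We remove it from the left, so that the new term $UV\,ab$ combines with $UV\,ba$ into $UVc$: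
\[
r=(1+Ua)s=1+(1+Ua)(Vb+UV\,ba)=1+Vb+UV\,c+U^2V\,aba .
\]
Then $r^{-1}=s^{-1}(1+Ua)$ and $d(r^{-1})\le d/\lambda+1$.

\emph{Step 3: second application of $\psi$.} Both $\psi(c)$ and $\psi(aba)$ are constant matrices times $b$, so $\psi(r)$ is linear in $a$ and $b$:
\[
\psi(r)=\begin{pmatrix}1+Va+UVb&U^2Vb\\Vb&1+Va+UVb\end{pmatrix}.
\]
This time the diagonal blocks are not known to be invertible, and the Schur complement is not available. Instead, the coefficient of $b$ is a column times a row:
\[
\begin{pmatrix}UV&U^2V\\V&UV\end{pmatrix}=\begin{pmatrix}U\\1\end{pmatrix}\begin{pmatrix}V&UV\end{pmatrix}.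
\]
Let $D=\operatorname{diag}(1+Va,1+Va)$, so that $D^2=1$. Then
\[
D\psi(r)=1+\xi\eta,\qquad \xi=D\begin{pmatrix}U\\1\end{pmatrix},\qquad \eta=\begin{pmatrix}Vb&UVb\end{pmatrix}.
\]
The inverse of $1+\xi\eta$ is $\psi(r^{-1})D$. Lemma~\ref{lem:weight} gives $d(\psi(r^{-1}))\le(d/\lambda+2)/\lambda$, hence $d\bigl((1+\xi\eta)^{-1}\bigr)\le d/\lambda^2+2/\lambda+1$.

\emph{Step 4: return to size $n$.} By Lemma~\ref{lem:block}(b), $1+\eta\xi$ is invertible in $\Lambda$ with inverse $1+\eta(1+\xi\eta)^{-1}\xi$. We compute
\[
\eta\xi=Vb(1+Va)U+UVb(1+Va)=(VU+UV)\,b+(V^2U+UV^2)\,ba,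
\]
so $1+\eta\xi=x(F(U,V))$. Since $d(\eta)\le\lambda$, $d(\xi)\le1$ and $2/\lambda=2\lambda-2$,
\[
d\bigl(\eta(1+\xi\eta)^{-1}\xi\bigr)\le\lambda+\Bigl(\frac d{\lambda^2}+\frac2\lambda+1\Bigr)+1=\frac d{\lambda^2}+3\lambda .
\]
This bound is positive, so adding $1$ does not violate it.
\end{proof}

\begin{lemma}[Lower bound]\label{lem:lower}
If $x(U,V)$ is invertible in $M_n(\widehat B)$ and $V^4\ne0$, then $d(x(U,V)^{-1})\ge4\lambda^2$.
\end{lemma}

\begin{proof}
Let $y=Ub+Vba$ and $z=(1+y)^{-1}$. Substituting $z=1+yz$ into itself gives $z=1+y+y^2+y^3+y^4+y^5z$. Both terms of $y$ contain exactly one letter $b$, so the components of $y^m$ have bidegree $(i,m)$, and those of $y^5z$ have bidegree $(i,j)$ with $j\ge5$. Hence the component of $z$ of bidegree $(4,4)$ is that of $y^4$. To collect four letters $a$, we must take $Vba$ from each factor, so this component is $V^4(ba)^4$. It is nonzero by Lemma~\ref{lem:identities}, and its weight is $4+4\lambda=4\lambda^2$.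
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $(U_k,V_k)=F^k(U,V)$. If $V_k^4\ne0$ for infinitely many $k$, then $x(U,V)$ is not invertible in $M_n(\widehat B)$.
\end{proposition}

\begin{proof}
Suppose that $x(U,V)$ is invertible. By Lemma~\ref{lem:contract}, all $x(U_k,V_k)$ are invertible, and $d_k=d(x(U_k,V_k)^{-1})$ satisfies $d_{k+1}\le d_k/\lambda^2+3\lambda$. Since $3\lambda-3\lambda^2=-3$, this reads $d_{k+1}-3\lambda^2\le(d_k-3\lambda^2)/\lambda^2$. Hence $d_k\le3\lambda^2+(d_0-3\lambda^2)/\lambda^{2k}$, and $d_k<4\lambda^2$ for all large $k$. This contradicts Lemma~\ref{lem:lower}.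
\end{proof}

\begin{remark}
The power $(ba)^m$ has weight $m\lambda^2$. The exponent $m=3$ would give the lower bound $3\lambda^2$, which is compatible with the contraction, and $(ba)^5=0$. So $m=4$ is the only power of $ba$ that gives a contradiction here.
\end{remark}

\section{A periodic orbit}\label{sec:orbit}

It remains to find an orbit of $F$ that does not die. For $n=1$ the coefficients commute and $F(U,V)=(0,0)$. For $n=2$ the Cayley--Hamilton theorem gives $V^2=\tau V+\delta$ with scalars $\tau,\delta$, so $[U,V^2]=\tau[U,V]$; the two components of $F(U,V)$ commute and $F^2(U,V)=(0,0)$. So Proposition~\ref{prop:criterion} says nothing for $n\le2$.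

Commutators are easy to control for matrices that commute up to a scalar: if $PQ=\zeta QP$, then $[P,Q]=(1+\zeta)QP$, which is nonzero when $P,Q$ are invertible and $\zeta\neq1$. In characteristic $2$ the smallest order of a root of unity $\zeta\ne1$ is $3$. Let $\mathbb F_4=\{0,1,\omega,\omega^2\}$, with $\omega^3=1$ and $1+\omega+\omega^2=0$.

\begin{lemma}\label{lem:orbit}
Let $S,Y\in M_n(\mathbb F_4)$ satisfy $S^3=Y^3=1$ and $SY=\omega YS$. Then $F^2(S,Y)=(S^2,Y^2)$ and $F^4(S,Y)=(S,Y)$.
\end{lemma}

\begin{proof}
We use the rule $S^iY^j=\omega^{ij}Y^jS^i$. Let $(U_1,V_1)=F(S,Y)$. Then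
\[
U_1=[S,Y]=(\omega+1)YS=\omega^2YS,\qquad V_1=[S,Y^2]=(\omega^2+1)Y^2S=\omega Y^2S .
\]
For the first component of $F(U_1,V_1)$,
\[
U_1V_1=Y(SY^2)S=\omega^2Y^3S^2=\omega^2S^2,\qquad V_1U_1=Y^2(SY)S=\omega Y^3S^2=\omega S^2,
\]
so $[U_1,V_1]=(\omega^2+\omega)S^2=S^2$. For the second, $V_1^2=\omega^2Y^2(SY^2)S=\omega^4Y^4S^2=\omega YS^2$, and
\[
U_1V_1^2=Y(SY)S^2=\omega Y^2S^3=\omega Y^2,\qquad V_1^2U_1=Y(S^2Y)S=\omega^2Y^2S^3=\omega^2Y^2,
\]
so $[U_1,V_1^2]=Y^2$. The pair $(S^2,Y^2)$ satisfies the same hypotheses, because $S^2Y^2=\omega^4Y^2S^2=\omega Y^2S^2$. Hence $F^4(S,Y)=F^2(S^2,Y^2)=(S^4,Y^4)=(S,Y)$.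
\end{proof}

\begin{proposition}\label{prop:beta}
There is $\beta\in B$ such that $1+\beta$ is not invertible in $\widehat B$; this $\beta$ is not nilpotent.
\end{proposition}

\begin{proof}
In $M_3(\mathbb F_4)$ let $S=E_{12}+E_{23}+E_{31}$ and $Y=\operatorname{diag}(1,\omega,\omega^2)$. Then $S^3=Y^3=1$ and
\[
SY=\omega E_{12}+\omega^2E_{23}+E_{31}=\omega\,(E_{12}+\omega E_{23}+\omega^2E_{31})=\omega YS .
\]
The field $K$ need not contain $\mathbb F_4$. The matrix $\Omega=\begin{pmatrix}0&1\\1&1\end{pmatrix}$ over $\mathbb F_2$ has $\Omega^2=\begin{pmatrix}1&1\\1&0\end{pmatrix}=1+\Omega$, so $\omega\mapsto\Omega$ defines unital ring embeddings $\mathbb F_4\to M_2(\mathbb F_2)$ and $M_3(\mathbb F_4)\to M_6(\mathbb F_2)\subseteq M_6(K)$. We keep the names $S,Y$ for the images. The map $F$ uses only ring operations, so $F^4(S,Y)=(S,Y)$ holds in $M_6(K)$ by Lemma~\ref{lem:orbit}. Thus $V_{4k}=Y$ and $V_{4k}^4=Y\ne0$ for all $k$. By Proposition~\ref{prop:criterion}, $1+y$ is not invertible in $M_6(\widehat B)$ for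
\[
y=Sb+Yba\in M_6(B).
\]
Corollary~\ref{cor:matrix} gives $\beta$, with $\psi_3(\beta)=\operatorname{diag}(y^5,0)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A preimage in $\mathbf A$ of the element $\beta\in B=\mathbf A/N$ of Proposition~\ref{prop:beta} is not nilpotent.
\end{proof}

\section{Ideals and the Jacobson radical}\label{sec:ideals}

We prove parts (2)--(5) of Theorem~\ref{thm:structure}. For part (2), the idea is that repeated application of $\psi$ wears any nonzero element down until a nonzero scalar appears as an entry; Lemma~\ref{lem:branch} then lets us cut out this entry and move it to any position.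

\begin{lemma}\label{lem:scalar}
For every nonzero $h\in\widehat B$ there is $k$ such that some entry of $\psi_k(h)$ is a nonzero element of $K$.
\end{lemma}

\begin{proof}
Let $d_l=d(\psi_l(h))$. By Lemma~\ref{lem:weight}, $d_{l+1}\le(d_l+1)/\lambda$. Since $\lambda^2-1=\lambda$, this reads $d_{l+1}-\lambda\le(d_l-\lambda)/\lambda$. As $\lambda<2$, we get $d_l<2$ for some $l$. The only weights $i+j\lambda$ below $2$ are $0,1,\lambda$, so all entries of $\psi_l(h)$ lie in $K+Ka+Kb$. Since $\psi_l$ is injective, some entry $e=\rho+\pi a+\kappa b$ is nonzero, and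
\[
\psi(e)=\begin{pmatrix}\rho+\kappa a&\pi\\ \kappa b&\rho+\kappa a\end{pmatrix}.
\]
If $\pi=\kappa=0$, then $e=\rho$ and $k=l$ works. If $\pi\ne0$, then $\pi$ is an entry of $\psi_{l+1}(h)$. If $\pi=0\ne\kappa$, then $\rho+\kappa a$ is an entry of $\psi_{l+1}(h)$, and $\kappa$, the $(1,2)$ entry of $\psi(\rho+\kappa a)$, is an entry of $\psi_{l+2}(h)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(2)]
Since $\beta$ is not nilpotent, $B^m\ne0$ for all $m$. If $B$ were finite-dimensional, only finitely many components $B_{(i,j)}$ would be nonzero and $B^m$ would vanish for large $m$; so $B$ is infinite-dimensional.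

Let $H$ be a nonzero ideal of $B$ and $0\ne h\in H$. By Lemma~\ref{lem:scalar} there are $k$ and indices $\alpha,\alpha'$ such that the $(\alpha,\alpha')$ entry of $\psi_k(h)$ is $\rho\in K\setminus\{0\}$. Let $w,w'\in B^5$ and let $\gamma,\delta$ be any indices. By Lemma~\ref{lem:branch}, $E_{\gamma\alpha}\rho^{-1}w=\psi_k(u)$ and $E_{\alpha'\delta}w'=\psi_k(u')$ with $u,u'\in B$, so
\[
E_{\gamma\delta}\,ww'=(E_{\gamma\alpha}\rho^{-1}w)\,\psi_k(h)\,(E_{\alpha'\delta}w')=\psi_k(uhu')\in\psi_k(H).
\]
Every element of $B^{10}$ is a sum of such products $ww'$, so $M_{2^k}(B^{10})\subseteq\psi_k(H)$.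

Now we show that $\psi_k(B^m)\subseteq M_{2^k}(B^{10})$ for large $m$. If all components of the entries of a matrix $z$ have weight at least $q$, then by Lemma~\ref{lem:weight} those of $\psi(z)$ have weight at least $q'=(q-1)/\lambda$, and $q'+\lambda=(q+\lambda)/\lambda$. Starting from $q=m$, as~\eqref{eq:length} allows, we find that for $w\in B^m$ the components of the entries of $\psi_k(w)$ have weight at least $(m+\lambda)/\lambda^k-\lambda$. For $m\ge10\lambda^{k+1}$ this exceeds $9\lambda$, so the entries lie in $B^{10}$ by~\eqref{eq:length}. Hence $\psi_k(B^m)\subseteq\psi_k(H)$, and $B^m\subseteq H$ because $\psi_k$ is injective.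

The quotient $B/H$ is an image of $B/B^m$, which is nilpotent and spanned by the finitely many words of length less than $m$. If $H_1,H_2$ are nonzero ideals with $B^{m_i}\subseteq H_i$, then $H_1H_2\supseteq B^{m_1+m_2}\ne0$, so $B$ is prime.
\end{proof}

We recall the standard facts on the radical of a ring $S$ that need not have a unit. An element $x\in S$ is \emph{quasi-regular} if $x+x'+xx'=x+x'+x'x=0$ for some $x'\in S$; after adjoining a unit this says $(1+x)(1+x')=(1+x')(1+x)=1$. The \emph{Jacobson radical} $J(S)$ is the largest ideal that consists of quasi-regular elements.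
\begin{enumerate}
\item[(J1)] $J(S)$ contains every nil one-sided ideal of $S$. In particular a nilpotent ring equals its radical.
\item[(J2)] If $I$ is an ideal with $I\subseteq J(S)$, then $J(S/I)=J(S)/I$. In particular $J(S/J(S))=0$.
\end{enumerate}
The ring $S$ is \emph{Jacobson radical} if $S=J(S)$, that is, if all its elements are quasi-regular. This property passes to homomorphic images, and so does the property of being nil.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(3)]
Suppose that $J(B)\ne0$. By part (2), $B/J(B)$ is nilpotent, so it equals its radical by (J1), and this radical is zero by (J2). Hence $B=J(B)$. Then $\beta$ is quasi-regular and $1+\beta$ is invertible in $\widehat B$, contrary to Proposition~\ref{prop:beta}. (One can also argue with the matrix $y$ itself, using the equality $J(M_6(B))=M_6(J(B))$, which holds for rings without unit~\cite{Jac}.) So $J(B)=0$. Since $N^2=0$, (J1) gives $N\subseteq J(\mathbf A)$, and (J2) gives $J(\mathbf A)/N=J(B)=0$. The last assertion follows from (J1).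
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(4)]
Let $\tilde\beta\in\mathbf A$ be a preimage of $\beta$, and suppose that $f(\tilde\beta)=0$ for a nonzero $f\in K[z]$. Write $f=z^k(\epsilon+zg)$ with $k\ge0$, $\epsilon\in K\setminus\{0\}$ and $g\in K[z]$. Passing to the action on $R/t_0R$, we get $\epsilon\beta^k+\beta^k\cdot\beta g(\beta)=0$ in $\widehat B$. Let $q$ be the smallest weight of a nonzero component of $\beta^k\ne0$. Since $\beta g(\beta)\in B$ has only components of weight at least $1$, the second summand has only components of weight at least $q+1$. So the component of weight $q$ of the left side is $\epsilon$ times that of $\beta^k$, which is nonzero. This is a contradiction.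
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(5)]
The restricted enveloping algebra $u(\mathbf L)$ is the unital associative algebra generated by $\mathbf L$ with the following universal property: a linear map $\phi$ from $\mathbf L$ to a unital associative algebra with $\phi([x,x'])=[\phi(x),\phi(x')]$ and $\phi(x^{[2]})=\phi(x)^2$ extends to a unital homomorphism on $u(\mathbf L)$. The augmentation ideal $\mathbf u$ is spanned by the nonempty products of elements of $\mathbf L$. The inclusion $\mathbf L\subset\operatorname{End}R$ is such a map $\phi$, and its extension maps $\mathbf u$ onto the algebra without unit generated by $\mathbf L$. This algebra is $\mathbf A$: it contains $v_1,v_2$, and $\mathbf L\subseteq\mathbf A$ because $\mathbf A$ is closed under commutators and squares. So $\mathbf A$ is a homomorphic image of $\mathbf u$. It is not nil by Theorem~\ref{thm:main}, and it is not Jacobson radical because $J(\mathbf A)=N\ne\mathbf A$. Hence $\mathbf u$ has neither property.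
\end{proof}

\begin{thebibliography}{9}

\bibitem{CP}
Otto Augusto de Morais Costa, Victor Petrogradsky,
\emph{Fractal just infinite nil Lie superalgebra of finite width},
arXiv:1707.06614 (2017).

\bibitem{Jac}
Jacobson, \emph{Structure of Rings}.

\end{thebibliography}
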